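\title{Local cohomology has closed support in dimension four}

\begin{abstract}
Let $R$ be a commutative noetherian ring of dimension at most $4$, let $I\subset R$ be an ideal and $M$ a finitely generated $R$-module. We prove that the support of every local cohomology module $H^i_I(M)$ is Zariski closed; in dimension $5$ this is known to fail. More generally, over any noetherian ring the support of $H^n_I(M)$ has only finitely many minimal primes of height at most $n+1$, and the support of $H^2_I(M)$ has only finitely many minimal primes of height at most $4$. The proof shows that the vanishing of $H^n_I(M)$ at a prime $P$ spreads to a neighborhood of $P$ if $n\ge 2$ and $\dim M_P\le n$, and also if $n=2$ and $\dim M_P\le 3$.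
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are commutative. Let $R$ be a noetherian ring and $I\subset R$ an ideal. For an $R$-module $X$, let $H^0_I(X)$ be the submodule of elements killed by a power of $I$; the local cohomology functors $H^i_I$ are the right derived functors of $H^0_I$. They do not preserve finite generation: already $H^1_{(x)}(k[x])=k[x,x^{-1}]/k[x]$. One can ask which consequences of finite generation survive, and the most basic one is that the support is closed.

For an arbitrary module $H$, the support $\operatorname{Supp}H=\{p: H_p\neq 0\}$ is the union of the closed sets $V(\operatorname{ann}h)$, $h\in H$. So it is closed under specialization: with $p$ it contains every prime containing $p$. Such a set is Zariski closed if and only if it has finitely many minimal primes. Indeed, a closed subset of $\operatorname{Spec}R$ has finitely many minimal primes; conversely, primes of $R$ satisfy the descending chain condition, so a specialization-closed set with minimal elements $p_1,\dots,p_k$ equals $V(p_1)\cup\dots\cup V(p_k)$. Neither property is automatic: the $\mathbb Z$-module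 $\bigoplus_\ell\mathbb Z/\ell\mathbb Z$, with $\ell$ running over all prime numbers, is supported at the infinitely many maximal ideals and not at $(0)$.

For local cohomology the question has a geometric meaning. Put $U=\operatorname{Spec}R\setminus V(I)$. For $i\ge2$, the localization $H^i_I(M)_p$ is the sheaf cohomology group $H^{i-1}(U_p,\widetilde M)$, where $U_p$ is the preimage of $U$ in $\operatorname{Spec}R_p$. The support of $H^i_I(M)$ is closed exactly when vanishing of this cohomology over the local scheme $\operatorname{Spec}R_p$ always persists over an open neighborhood of $p$.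

\begin{example}\label{ex:cone}
The support of $H^2_I(R)$ can be much smaller than $V(I)$. Let $R=k[x,y,z,w]/(xw-yz)$ and $I=(x,y)$, so that $V(I)$ is a plane in a threefold. Let $p\supset I$ be a prime other than the vertex $(x,y,z,w)$. If $z\notin p$, then $y=xw/z$ in $R_p$, and if $w\notin p$, then $x=yz/w$; so $IR_p$ is principal and $H^2_I(R)_p=0$. On the other hand, the function $t=z/x=w/y$ identifies $U$ with the complement of $V(x,y)$ in $\operatorname{Spec}B$, $B=k[x,y,t]$, so $H^2_I(R)=H^1(U,\mathcal O_U)$ is the cokernel of $B_x\oplus B_y\to B_{xy}$, in which the class of $1/(xy)$ is nonzero. Thus $\operatorname{Supp}H^2_I(R)$ is the vertex alone.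
\end{example}

A nonclosed support arises, for instance, when infinitely many isolated points of this kind line up along a curve whose generic point is not in the support. The following results are known.
\begin{enumerate}
\item[(a)] If $\dim R\le 3$, then $\operatorname{Supp}H^i_I(M)$ has only finitely many minimal primes for every ideal $I$, every finitely generated $R$-module $M$ and every $i$.
\item[(b)] (Huneke--Katz--Marley) If $R$ is local and $\dim R\le 4$, then $\operatorname{Supp}H^i_I(R)$ is closed for every $I$ and every $i$.
\item[(c)] There are noetherian rings of dimension $5$ (for example, finitely generated normal domains over a field), and local rings of dimension $6$, with an ideal $I$ such that $\operatorname{Supp}H^2_I(R)$ has infinitely many minimal primes.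
\end{enumerate}
Without further hypotheses on the ring, this leaves one dimension, and the following question of Bhatt and Ma \cite{BM}.

\begin{quote}
\emph{Is $\operatorname{Supp}H^i_I(R)$ Zariski closed for every noetherian ring $R$ of dimension $4$, every ideal $I\subset R$ and every $i$?}
\end{quote}

Statement (b) suggests a positive answer but does not imply one, since closedness of the support cannot be tested after localizing: every localization of $\bigoplus_\ell\mathbb Z/\ell\mathbb Z$ at a prime has closed support. Statement (c) shows that one dimension higher the answer is negative. We prove that the answer is positive, also with coefficients in a module.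

\begin{theorem}\label{thm:four}
Let $R$ be a noetherian ring with $\dim R\le 4$, let $I\subset R$ be an ideal and $M$ a finitely generated $R$-module. Then $\operatorname{Supp}H^i_I(M)$ is Zariski closed for all $i$.
\end{theorem}

This is a special case of a statement about arbitrary noetherian rings.

\begin{theorem}\label{thm:height}
Let $R$ be a noetherian ring, $I\subset R$ an ideal and $M$ a finitely generated $R$-module.
\begin{enumerate}
\item[(1)] For every $n\ge0$, the set $\operatorname{Supp}H^n_I(M)$ has only finitely many minimal primes of height at most $n+1$.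
\item[(2)] The set $\operatorname{Supp}H^2_I(M)$ has only finitely many minimal primes of height at most $4$.
\end{enumerate}
\end{theorem}

The proofs do not use (a), (b) or (c). Their core is the following pair of openness statements, in which $R$, $I$, $M$ are as in Theorem~\ref{thm:height} and $P$ is a prime of $R$.

\begin{proposition}\label{prop:top}
If $n\ge2$, $\dim M_P\le n$ and $H^n_I(M)_P=0$, then $H^n_I(M)_s=0$ for some $s\in R\setminus P$.
\end{proposition}

\begin{proposition}\label{prop:two}
If $\dim M_P\le 3$ and $H^2_I(M)_P=0$, then $H^2_I(M)_s=0$ for some $s\in R\setminus P$.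
\end{proposition}

For a finitely generated module $H$, the passage from $H_P=0$ to $H_s=0$ consists in clearing finitely many denominators. For local cohomology there are infinitely many, and the method is to encode the vanishing at $P$ in finitely many equations. The model case (Section~\ref{sec:affine}) is the simultaneous vanishing of all $H^j_I(M)_P$ with $j\ge2$: for faithful $M$ it forces $U_P$ to be affine, and affineness is certified by a single equation $\sum a_ig_i=1$. Proposition~\ref{prop:top} is reduced to this case by induction on $n$, passing from $M$ to $M/fM$ for a generic element $f$ of $I$ (Section~\ref{sec:top}). Proposition~\ref{prop:two} concerns a degree below the dimension, where neither argument applies. There we split the completion of $R_P$ into a part on which $V(I)$ is the closed point and a part on which the complement of $V(I)$ is affine, and we show that the sections of $M/fM$ over $U_P$ form a finite module over a finitely generated algebra of functions on $U_P$ (Section~\ref{sec:two}). Section~\ref{sec:facts} recalls the facts on local cohomology that we use, and Section~\ref{sec:reduction}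 derives the theorems from the propositions.

\section{Facts on local cohomology}\label{sec:facts}

All rings are noetherian, except rings of sections of a structure sheaf over an open set. For a finitely generated module $X$, $\dim X$ is the dimension of $\operatorname{Supp}X=V(\operatorname{ann}X)$. A module is \emph{$I$-torsion} if each element is killed by a power of $I$. If $I=(a_1,\dots,a_r)$, then $H^j_I(X)$ is the $j$-th cohomology of the \v{C}ech complex
\[
0\to X\to\bigoplus_i X_{a_i}\to\bigoplus_{i<i'}X_{a_ia_{i'}}\to\cdots\to X_{a_1\cdots a_r}\to0
\]
with $X$ in degree $0$. We use the following standard facts, in which $X$ is any $R$-module.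

\begin{enumerate}
\item[(L1)] \emph{Torsion.} The module $H^j_I(X)$ is $I$-torsion, so its support lies in $V(I)$. It depends only on $\sqrt I$ and vanishes for $j>r$. One has $H^0_I(X)=0$ if and only if no associated prime of $X$ contains $I$. If $X$ is $I$-torsion, then $H^j_I(X)=0$ for $j\ge1$; hence $X'=X/H^0_I(X)$ satisfies $H^0_I(X')=0$ and $H^j_I(X')=H^j_I(X)$ for $j\ge1$.
\item[(L2)] \emph{Change of rings.} If $R\to R'$ is flat, then $H^j_I(X)\otimes_RR'=H^j_{IR'}(X\otimes_RR')$. If $X$ is a module over an $R$-algebra $B$, then $H^j_I(X)=H^j_{IB}(X)$; we write $H^j_I(X)$ for this $B$-module. If $\mathfrak cX=0$, then $H^j_I(X)=H^j_{I+\mathfrak c}(X)$. In particular, if $(R,\mathfrak m)$ is local, $I\subset\mathfrak m$, and $X$ is finitely generated with $\operatorname{Supp}X\cap V(I)\subset\{\mathfrak m\}$, then $H^j_I(X)=H^j_{\mathfrak m}(X)$.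
\item[(L3)] \emph{D\'evissage.} The functors $H^j_I$ commute with direct limits. A finitely generated module $X$ has a finite filtration with quotients $R/\mathfrak q$, $\mathfrak q\in\operatorname{Supp}X$. So if $H^j_I(R/\mathfrak q)=0$ for all $\mathfrak q\in V(\mathfrak c)$, then $H^j_I(X)=0$ for all finitely generated $X$ with support in $V(\mathfrak c)$ and for all $R/\mathfrak c$-modules $X$.
\item[(L4)] \emph{Dimension and depth.} One has $H^j_I(X)=0$ for $j>\dim R$, and for $j>\dim X$ if $X$ is finitely generated. If $(R,\mathfrak m)$ is local and $X\ne0$ is finitely generated, then $H^{\dim X}_{\mathfrak m}(X)\neq0$, and $\operatorname{depth}X$ is the least $j$ with $H^j_{\mathfrak m}(X)\neq0$.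
\item[(L5)] \emph{The open complement.} Let $U=\operatorname{Spec}R\setminus V(I)$, and write $\Gamma(U,X)$ and $H^j(U,X)$ for the sections and the cohomology of $\widetilde X$ on $U$. The sequence
\[
0\to H^0_I(X)\to X\to\Gamma(U,X)\to H^1_I(X)\to0
\]
is exact, and $H^j(U,X)=H^{j+1}_I(X)$ for $j\ge1$. If $R\to R'$ is flat and $U'$ is the preimage of $U$, then $\Gamma(U,X)\otimes_RR'=\Gamma(U',X\otimes_RR')$. In particular $\Gamma(U,X)_s=\Gamma(U\cap D(s),X)$, and $\Gamma(U,X)_a=X_a$ for $a\in I$. A quasi-coherent sheaf $\mathcal F$ on $U$ is the restriction of $\widetilde G$ for $G=\Gamma(U,\mathcal F)$; hence $G\to\Gamma(U,G)$ is bijective and $H^0_I(G)=H^1_I(G)=0$.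
\item[(L6)] \emph{Mayer--Vietoris.} For ideals $\mathfrak a,\mathfrak b$ there is an exact sequence
\[
\cdots\to H^{j-1}_{\mathfrak a\cap\mathfrak b}(X)\to H^j_{\mathfrak a+\mathfrak b}(X)\to H^j_{\mathfrak a}(X)\oplus H^j_{\mathfrak b}(X)\to H^j_{\mathfrak a\cap\mathfrak b}(X)\to\cdots.
\]
\item[(L7)] \emph{Hartshorne--Lichtenbaum vanishing.} If $B$ is a complete local domain of dimension $n$ and $\mathfrak b$ is a proper ideal with $\dim B/\mathfrak b>0$, then $H^n_{\mathfrak b}(B)=0$.
\end{enumerate}

Together, (L4) and (L7) turn vanishing in the top degree into a geometric condition: every top-dimensional analytic branch of the support must meet $V(I)$ in more than the closed point.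

\begin{lemma}\label{lem:HL}
Let $(A,\mathfrak m)$ be a local ring, $\mathfrak a\subset\mathfrak m$ an ideal, $n\ge1$, and $N$ a finitely generated $A$-module with $\dim N\le n$. Then $H^n_{\mathfrak a}(N)=0$ if and only if $\dim\widehat A/(\mathfrak a\widehat A+\mathfrak p)>0$ for every $\mathfrak p\in\operatorname{Supp}_{\widehat A}\widehat N$ with $\dim\widehat A/\mathfrak p=n$.
\end{lemma}

\begin{proof}
Since $A\to\widehat A$ is faithfully flat, (L2) lets us assume that $A$ is complete. Suppose that the condition holds. For $\mathfrak p\in\operatorname{Supp}N$ we have $H^n_{\mathfrak a}(A/\mathfrak p)=0$, by (L7) if $\dim A/\mathfrak p=n$ and by (L4) if $\dim A/\mathfrak p<n$. So $H^n_{\mathfrak a}(N)=0$ by (L3). Conversely, let $\mathfrak p\in\operatorname{Supp}N$ satisfy $\dim A/\mathfrak p=n$ and $\dim A/(\mathfrak a+\mathfrak p)=0$. The support of $N/\mathfrak pN$ is $\operatorname{Supp}N\cap V(\mathfrak p)=V(\mathfrak p)$, which has dimension $n$ and meets $V(\mathfrak a)$ only in $\mathfrak m$. So $H^n_{\mathfrak a}(N/\mathfrak pN)=H^n_{\mathfrak m}(N/\mathfrak pN)\neq0$ by (L2) and (L4). The map $H^n_{\mathfrak a}(N)\to H^n_{\mathfrak a}(N/\mathfrak pN)$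 is surjective because $H^{n+1}_{\mathfrak a}(\mathfrak pN)=0$. Hence $H^n_{\mathfrak a}(N)\ne0$.
\end{proof}

In degree one there is a finiteness statement with no condition on the dimension. It settles $i=1$ in the theorems, and it is used again, over a larger ring, at the decisive point of the proof of Proposition~\ref{prop:two}.

\begin{lemma}\label{lem:H1}
Let $R$ be a noetherian ring, $I$ an ideal and $M$ a finitely generated $R$-module. Then $H^1_I(M)$ has finitely many associated primes.
\end{lemma}

\begin{proof}
By (L1) we may assume $H^0_I(M)=0$. Let $E$ be an injective hull of $M$. Every nonzero submodule of $E$ meets $M$, so $H^0_I(E)=0$ and $\operatorname{Hom}(R/I,E)=0$. The long exact sequences of $0\to M\to E\to E/M\to0$ give $H^1_I(M)=H^0_I(E/M)$ and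
\[
\operatorname{Hom}(R/I,H^1_I(M))=\operatorname{Hom}(R/I,E/M)\cong\operatorname{Ext}^1(R/I,M),
\]
which is finitely generated. For any module $H$, the associated primes of $\operatorname{Hom}(R/I,H)$ are the associated primes of $H$ that contain $I$, and for the $I$-torsion module $H=H^1_I(M)$ these are all of them.
\end{proof}

\section{From openness to finiteness}\label{sec:reduction}

Let $H$ be an $R$-module and $P$ a prime. We say that $H$ \emph{vanishes near $P$} if $H_s=0$ for some $s\in R\setminus P$. Since $H_s=0$ means $D(s)\cap\operatorname{Supp}H=\emptyset$, and the sets $D(s)$ form a basis of the topology, $H$ vanishes near $P$ if and only if $P$ is not in the closure of $\operatorname{Supp}H$. Openness up to height $h$ gives finiteness up to height $h+1$.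

\begin{lemma}\label{lem:closure}
Let $H$ be an $R$-module and $h\ge0$. Suppose that $H$ vanishes near every prime $P$ with $\operatorname{ht}P\le h$ and $H_P=0$. Then $\operatorname{Supp}H$ has only finitely many minimal primes of height at most $h+1$.
\end{lemma}

\begin{proof}
Let $\mathfrak z_1,\dots,\mathfrak z_k$ be the minimal primes of the closure of $\operatorname{Supp}H$, and let $p$ be a minimal prime of $\operatorname{Supp}H$ with $\operatorname{ht}p\le h+1$. Then $\mathfrak z_i\subset p$ for some $i$. If $\mathfrak z_i\ne p$, then $\operatorname{ht}\mathfrak z_i\le h$, and $H_{\mathfrak z_i}=0$ by minimality of $p$. By hypothesis $H$ vanishes near $\mathfrak z_i$, so $\mathfrak z_i$ is not in the closure of $\operatorname{Supp}H$, which is absurd. Hence $p\in\{\mathfrak z_1,\dots,\mathfrak z_k\}$.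
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:four} and~\ref{thm:height} from Propositions~\ref{prop:top} and~\ref{prop:two}]
A minimal prime $p$ of $\operatorname{Supp}H$ is an associated prime of $H$: the nonzero module $H_p$ has an associated prime, which can only be $pR_p$. The module $H^0_I(M)$ is finitely generated, and $H^1_I(M)$ has finitely many associated primes by Lemma~\ref{lem:H1}. So for $n\in\{0,1\}$ the support of $H^n_I(M)$ has finitely many minimal primes of any height. For $n\ge2$, note that $\dim M_P\le\operatorname{ht}P$. By Proposition~\ref{prop:top}, Lemma~\ref{lem:closure} applies to $H^n_I(M)$ with $h=n$, which proves part (1) of Theorem~\ref{thm:height}. By Proposition~\ref{prop:two}, it applies to $H^2_I(M)$ with $h=3$, which proves part (2).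

If $\dim R\le4$, all primes have height at most $4$. So $\operatorname{Supp}H^i_I(M)$ has finitely many minimal primes: for $i\le1$ as just seen, for $i=2$ by part (2), and for $i\ge3$ by part (1). As noted in Section~\ref{sec:intro}, it is therefore closed.
\end{proof}

\begin{remark}\label{rem:sharp}
In the five-dimensional rings of (c), the support of $H^2_I(R)$ has infinitely many minimal primes, all of height at most $5$. So $4$ cannot be replaced by $5$ in Theorem~\ref{thm:four} or in Theorem~\ref{thm:height}(2), and, by Lemma~\ref{lem:closure} with $h=4$, the bound $3$ cannot be replaced by $4$ in Proposition~\ref{prop:two}.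
\end{remark}

The proofs of both propositions begin with the same two moves. The first normalizes the data. If $I\not\subset P$, then $H^j_I(M)_a=0$ for any $a\in I\setminus P$. Replacing $M$ by $M/H^0_I(M)$ changes no $H^j_I$ with $j\ge1$ and does not increase $\dim M_P$. If now $M_P=0$, then $M_s=0$ for some $s\notin P$ and there is nothing to prove. Otherwise $\operatorname{ann}M\subset P$, and by (L2) we may replace $R$ by $R/\operatorname{ann}M$. So it suffices to prove the propositions in the \emph{standard situation}:
\[
I\subset P,\qquad M\text{ is faithful},\qquad H^0_I(M)=0 .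
\]

\begin{lemma}\label{lem:standard}
In the standard situation let $(S,\mathfrak m)$ be the completion of $R_P$ and $N=M_P\otimes_{R_P}S$. Then:
\begin{enumerate}
\item[(i)] $N$ is a faithful $S$-module, $\operatorname{Supp}N=\operatorname{Spec}S$, and $\dim S=\dim R_P=\dim M_P$;
\item[(ii)] an element of $R$ that is a nonzerodivisor on $M$ is a nonzerodivisor on $N$ and on $S$;
\item[(iii)] no associated prime of $M$ contains $I$, and no minimal prime of $S$ contains $IS$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $m_1,\dots,m_k$ generate $M$, then $1\mapsto(m_1,\dots,m_k)$ embeds $R$ into $M^k$. By flatness, $R_P$ embeds into $M_P^k$ and $S$ into $N^k$. So $M_P$ and $N$ are faithful, which gives (i). A nonzerodivisor on $M$ is one on $N$ by flatness, hence on $S\subset N^k$. The first claim in (iii) is (L1). By (L2), $H^0_I(N)=0$, so no associated prime of $N$ contains $IS$; and the minimal primes of $S$ are minimal in $\operatorname{Supp}N$, hence associated primes of $N$.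
\end{proof}

The second move lowers the cohomological degree by cutting with an element of $I$.

\begin{lemma}\label{lem:cut}
Let $f\in I$ be a nonzerodivisor on an $R$-module $X$, and let $W\subset R$ be a multiplicative set.
\begin{enumerate}
\item[(i)] If $j\ge1$ and $W^{-1}H^{j-1}_I(X/fX)=0$, then $W^{-1}H^j_I(X)=0$.
\item[(ii)] Let $C$ be the cokernel of $\Gamma(U,X)\to\Gamma(U,X/fX)$. Then $W^{-1}C=0$ if and only if $W^{-1}H^2_I(X)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $f$ acts injectively on an $I$-torsion module $H$, then $H=0$, because each element of $H$ is killed by a power of $f$. The sequence $0\to X\xrightarrow{f}X\to X/fX\to0$ shows that the kernel of $f$ on $H^j_I(X)$ is a quotient of $H^{j-1}_I(X/fX)$. The corresponding sequence of sheaves on $U$ shows that the kernel of $f$ on $H^1(U,X)=H^2_I(X)$ is isomorphic to $C$. Localization is exact and preserves $I$-torsion modules, so both claims follow.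
\end{proof}

\section{Affine complements}\label{sec:affine}

We show that the union of the supports of the $H^j_I(M)$ with $j\ge2$ is always closed. The first difficulty is that the hypothesis concerns one module $M$, whereas affineness of $U$ concerns all quasi-coherent sheaves. The next lemma closes this gap: in the highest degree in which local cohomology can be nonzero, a module with full support detects everything. The version with finite length is needed in Section~\ref{sec:two}.

\begin{lemma}\label{lem:full}
Let $(B,\mathfrak n)$ be a local ring, $\mathfrak b\subset\mathfrak n$ an ideal, and $N$ a finitely generated $B$-module with $\operatorname{Supp}N=\operatorname{Spec}B$. Let $c\ge1$ be such that $H^j_{\mathfrak b}(X)=0$ for all $j>c$ and all $B$-modules $X$. If $H^c_{\mathfrak b}(N)$ has finite length, then $H^c_{\mathfrak b}(X)=0$ for all $B$-modules $X$.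
\end{lemma}

\begin{proof}
The functor $H^c_{\mathfrak b}$ is right exact, since $H^{c+1}_{\mathfrak b}$ vanishes. By (L3) it suffices to show $H^c_{\mathfrak b}(B/\mathfrak q)=0$ for all primes $\mathfrak q$. If this fails, choose $\mathfrak q$ maximal with $H:=H^c_{\mathfrak b}(B/\mathfrak q)\ne0$. Then $\mathfrak q\neq\mathfrak n$ by (L4), as $c\ge1$. By maximality and (L3), $H^c_{\mathfrak b}$ vanishes on $(B/\mathfrak q)/\mathfrak c$ for every nonzero ideal $\mathfrak c$ of the domain $B/\mathfrak q$.

Since $\operatorname{Supp}N/\mathfrak qN=V(\mathfrak q)$, the $B/\mathfrak q$-module $N/\mathfrak qN$ has positive rank, so there is a nonzero map $N\to B/\mathfrak q$. Let $\mathfrak c$ be its image. The map $H^c_{\mathfrak b}(N)\to H^c_{\mathfrak b}(\mathfrak c)$ is surjective by right exactness, and $H^c_{\mathfrak b}(\mathfrak c)\to H$ is surjective because $H^c_{\mathfrak b}((B/\mathfrak q)/\mathfrak c)=0$. So $H$ has finite length. For $a\in\mathfrak n\setminus\mathfrak q$, the sequence $0\to B/\mathfrak q\xrightarrow{a}B/\mathfrak q\to B/(\mathfrak q+aB)\to0$ gives $aH=H$. By Nakayama's lemma $H=0$, a contradiction.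
\end{proof}

The hypothesis on the degrees $j>c$ cannot be dropped: for $B=k[[x,y]]$ and $\mathfrak b=N=\mathfrak n$, the sequence $0\to\mathfrak n\to B\to k\to0$ gives $H^1_{\mathfrak n}(\mathfrak n)=k$.

Recall Serre's criterion: a noetherian scheme is affine if and only if $H^1$ of every quasi-coherent sheaf on it vanishes, and then all higher cohomology of quasi-coherent sheaves vanishes.

\begin{lemma}\label{lem:serre}
Let $\mathfrak b\subset B$ be an ideal with $H^j_{\mathfrak b}(X)=0$ for all $j\ge2$ and all $B$-modules $X$. Then $W=\operatorname{Spec}B\setminus V(\mathfrak b)$ is affine.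
\end{lemma}

\begin{proof}
By (L5), a quasi-coherent sheaf $\mathcal F$ on $W$ is the restriction of $\widetilde X$ with $X=\Gamma(W,\mathcal F)$, and $H^1(W,\mathcal F)=H^2_{\mathfrak b}(X)=0$.
\end{proof}

\begin{proposition}\label{prop:Z}
For every noetherian ring $R$, ideal $I$ and finitely generated $R$-module $M$, the set $Z=\bigcup_{j\ge2}\operatorname{Supp}H^j_I(M)$ is closed.
\end{proposition}

\begin{proof}
Replacing $R$ by $R/\operatorname{ann}M$, we may assume that $M$ is faithful. Let $p\notin Z$; we find $s\notin p$ with $D(s)\cap Z=\emptyset$. If $I\not\subset p$, take $s\in I\setminus p$. So let $I=(a_1,\dots,a_r)\subset p$.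

Suppose that $H^j_I$ is nonzero on some $R_p$-module for some $j\ge2$, and let $c$ be the largest such $j$; it exists by (L1). Since $M_p$ has full support and $H^c_I(M_p)=0$, Lemma~\ref{lem:full} gives a contradiction. So $U_p$, the preimage of $U$ in $\operatorname{Spec}R_p$, is affine by Lemma~\ref{lem:serre}.

The functions $a_1,\dots,a_r$ have no common zero on the affine scheme $U_p$, so
\[
a_1g_1+\dots+a_rg_r=1\qquad\text{with }g_i\in\Gamma(U_p,R_p)=\Gamma(U,R)_p .
\]
This equation involves finitely many elements, so a relation of this form holds in $\Gamma(U,R)_s=\Gamma(U_s,R)$ for some $s\notin p$, where $U_s=U\cap D(s)$. A scheme is affine if finitely many global functions generate the unit ideal in its ring of global functions and each has an affine nonvanishing locus \cite[Ex.~II.2.17]{Ha}. The nonvanishing locus of $a_i$ on $U_s$ is the affine scheme $D(sa_i)$. So $U_s$ is affine, and $H^j_I(M)_s=H^{j-1}(U_s,M)=0$ for $j\ge2$.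
\end{proof}

The $g_i$ are functions on $U$, not elements of $R$. In Example~\ref{ex:cone} with $p=(x,y,w)$, the equation is $x\cdot g=1$, where $g$ equals $1/x$ on $D(x)$ and $w/(yz)$ on $D(y)$; the denominator shows that $s=z$ works.

\section{The top degree}\label{sec:top}

We prove Proposition~\ref{prop:top} by induction on $n$. By Lemma~\ref{lem:cut}(i), $H^n_I(M)$ vanishes near $P$ as soon as $H^{n-1}_I(M/fM)$ does, and $M/fM$ has smaller dimension at $P$. To use the induction hypothesis we need $H^{n-1}_I(M/fM)_P=0$. By Lemma~\ref{lem:HL} this means that every top-dimensional analytic branch of the hypersurface $V(f)$ meets $V(I)$ in positive dimension, and this depends on the choice of $f$.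

\begin{example}\label{ex:generic}
Let $M=R=k[x,y,z]$, $P=(x,y,z)$ and $n=3$. Both ideals $I$ below have two generators, so $H^3_I(R)=0$.

(i) Let $I=(x,y)$, so that $V(I)$ is the $z$-axis. For $f=xz$, the branch $z=0$ meets $V(I)$ only in the origin, and $H^2_I(R/fR)_P\ne0$ by Lemma~\ref{lem:HL}. Now adjoin indeterminates $u_1,u_2$, work in $T=k(u_1,u_2)[[x,y,z]]$, and take $f=\ell:=u_1x+u_2y$. Then $V(f)$ is irreducible, so its only branch contains $V(I)$, which has dimension one.

(ii) Let $I=(x^2,xy)$. The generic combination $f=u_1x^2+u_2xy=x\ell$ has two branches. They meet along the $z$-axis, which lies in $V(I)=V(x)$; so each branch meets $V(I)$ in positive dimension.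

(iii) Take $I$ and $f$ as in (ii), but in two variables $x,y$ and with $n=2$. Then $H^2_I(k[x,y])=0$ as $\sqrt I=(x)$, but the branch $\ell=0$ meets $V(I)$ only in the origin, so the generic hypersurface section has nonzero $H^1_I$ by Lemma~\ref{lem:HL}.
\end{example}

Cases (i) and (ii) are the two cases of the general argument. Either $V(f)$ is irreducible, and then it contains $V(I)$. Or it has several branches; then for $n\ge3$ each branch meets another one outside the closed point, and for generic $f$ branches can only meet inside $V(I)$, because outside $V(I)$ the equation $f=0$ can be solved for one of the $u_i$. Case (iii) shows that the induction step needs $n\ge3$; the base case $n=2$ comes from Proposition~\ref{prop:Z}.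

\subsection*{Adjoining indeterminates}
Let $u=(u_1,\dots,u_r)$ be indeterminates. For a local ring $(B,\mathfrak n)$ put $B(u)=B[u]_{\mathfrak nB[u]}$. For a prime $p$ of a ring $R$ write $p[u]=pR[u]$; then $R[u]_{p[u]}=R_p(u)$.

\begin{lemma}\label{lem:Bu}
Let $(B,\mathfrak n)$ be a local ring with residue field $\kappa$.
\begin{enumerate}
\item[(i)] $B(u)$ is a local ring with maximal ideal $\mathfrak nB(u)$, faithfully flat over $B$, and $\dim B(u)=\dim B$. For a proper ideal $\mathfrak c$ one has $B(u)/\mathfrak cB(u)=(B/\mathfrak c)(u)$.
\item[(ii)] $B(u)$ and $\widehat B(u)$ have the same completion.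
\item[(iii)] If $B\to D$ is a finite homomorphism of local rings, then $D\otimes_BB(u)=D(u)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The map $B\to B(u)$ is flat and local, and its closed fiber is the field $\kappa(u)$; the dimension formula for flat local maps gives $\dim B(u)=\dim B$. The last claim holds because $B[u]/\mathfrak cB[u]=(B/\mathfrak c)[u]$ and localization commutes with quotients.

(ii) By (i), both rings have the quotients $(B/\mathfrak n^k)(u)$ modulo the $k$-th power of the maximal ideal.

(iii) Let $\mathfrak n'$ and $\kappa'$ be the maximal ideal and residue field of $D$. The ring $D'=D\otimes_BB(u)$ is a localization of $D[u]$ and is finite over $B(u)$, so its maximal ideals correspond to the primes of $D'/\mathfrak nD'=(D/\mathfrak nD)\otimes_\kappa\kappa(u)$. As $D/\mathfrak nD$ is artinian local, this ring maps onto $\kappa'\otimes_\kappa\kappa(u)$ with nilpotent kernel. The ring $\kappa'\otimes_\kappa\kappa(u)$ is a localization of $\kappa'[u]$, hence a domain, and it is finite over the field $\kappa(u)$, hence a field. So $D'$ is a localization of $D[u]$ that is local with maximal ideal $\mathfrak n'D'$;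 therefore $D'=D[u]_{\mathfrak n'D[u]}$.
\end{proof}

\subsection*{Generic hypersurfaces in a normal ring}
A ring is \emph{normal} if its localizations at primes are integrally closed domains; a normal local ring is a domain, and polynomial rings over normal rings and localizations of normal rings are normal. We use the following standard facts.
\begin{enumerate}
\item[(C1)] If $B$ is a complete local domain, then $\operatorname{ht}\mathfrak q+\dim B/\mathfrak q=\dim B$ for all primes $\mathfrak q$, and the integral closure of $B$ in its fraction field is a finite $B$-module and a complete local normal domain.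
\item[(C2)] Complete local rings are excellent; finitely generated algebras over excellent rings and localizations of excellent rings are excellent. If $A$ is an excellent local ring, then all fibers of $A\to\widehat A$ are regular.
\item[(C3)] If $A\to A'$ is a flat local homomorphism with regular fibers and $A$ is normal, then $A'$ is normal.
\end{enumerate}

\begin{lemma}\label{lem:normal}
Let $(D,\mathfrak n)$ be a complete local normal domain of dimension $n\ge3$, and let $J=(a_1,\dots,a_r)\subset\mathfrak n$ be a nonzero ideal with $\dim D/J\ge1$. Let $T$ be the completion of $D(u)$ and $f=\sum u_ia_i$. Then $T$ is a complete local normal domain of dimension $n$, the element $f$ is nonzero in $T$, and $\dim T/(\mathfrak q+JT)\ge1$ for every minimal prime $\mathfrak q$ of $fT$.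
\end{lemma}

\begin{proof}
The ring $D(u)$ is normal and excellent of dimension $n$, so $T$ is a normal domain of dimension $n$ by (C2) and (C3). Since $J\neq0$, $f$ is nonzero in $D[u]\subset D(u)\subset T$, and it is not a unit. Let $\mathfrak q=\mathfrak q_1,\mathfrak q_2,\dots,\mathfrak q_k$ be the minimal primes of $fT$. By Krull's principal ideal theorem they have height one, so $\dim T/\mathfrak q_i=n-1$ by (C1).

\emph{One branch.} Let $k=1$. Since $f\in JT$, we have $V(JT)\subset V(f)=V(\mathfrak q)$, so $\dim T/(\mathfrak q+JT)=\dim T/JT$. The ring $T/JT$ is the completion of $(D/J)(u)$, which has dimension $\dim D/J\ge1$.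

\emph{Several branches meet outside the closed point.} Let $k\ge2$, and put $\mathfrak a=\mathfrak q_1$ and $\mathfrak b=\mathfrak q_2\cap\dots\cap\mathfrak q_k$. Consider the part
\[
H^{n-1}_{\mathfrak a\cap\mathfrak b}(T)\to H^n_{\mathfrak a+\mathfrak b}(T)\to H^n_{\mathfrak a}(T)\oplus H^n_{\mathfrak b}(T)
\]
of the Mayer--Vietoris sequence. As $\mathfrak a\cap\mathfrak b=\sqrt{fT}$, the left term is $H^{n-1}_{fT}(T)$, and it vanishes by (L1) because $n-1\ge2$. The right term vanishes by (L7), since $\dim T/\mathfrak a=\dim T/\mathfrak b=n-1>0$. So the middle term vanishes, and by (L4) the ideal $\mathfrak a+\mathfrak b$ is not primary to the maximal ideal. Hence there is a nonmaximal prime $\mathfrak r\supset\mathfrak a+\mathfrak b$; it contains $\mathfrak q_1$ and some $\mathfrak q_j$ with $j\ge2$.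

\emph{Branches meet only inside $V(J)$.} We claim that $JT\subset\mathfrak r$; then $\mathfrak q+JT\subset\mathfrak r$, and the lemma follows. Suppose not, say $a_1\notin\mathfrak r$. Let $A=D(u)/fD(u)$, an excellent local ring with completion $T/fT$, and let $\mathfrak r_0=\mathfrak r\cap D(u)$. As $a_1\notin\mathfrak r_0$, the ring $A_{\mathfrak r_0}$ is a localization of
\[
D_{a_1}[u_1,\dots,u_r]/(f)\cong D_{a_1}[u_2,\dots,u_r],\qquad u_1\mapsto-a_1^{-1}(u_2a_2+\dots+u_ra_r),
\]
so it is normal. The map $A_{\mathfrak r_0}\to(T/fT)_{\mathfrak r}$ is flat and local, and its fibers are localizations of fibers of $A\to\widehat A$, hence regular. By (C3), $(T/fT)_{\mathfrak r}$ is a normal local ring, hence a domain. But $\mathfrak q_1$ and $\mathfrak q_j$ give two distinct minimal primes of it.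
\end{proof}

\subsection*{The generic section of $M$}
To apply Lemma~\ref{lem:normal} we pass from $R_P$ to its completion, then to one irreducible component, and then to the normalization of that component. The last map is finite, so dimensions can be compared.

\begin{lemma}\label{lem:section}
In the standard situation let $n\ge3$, $\dim M_P\le n$ and $H^n_I(M)_P=0$. Let $I=(a_1,\dots,a_r)$ and $f=\sum u_ia_i\in R[u]$. Then $f$ is a nonzerodivisor on $M[u]$, the module $L=(M[u]/fM[u])_{P[u]}$ has dimension at most $n-1$, and $H^{n-1}_I(L)=0$.
\end{lemma}

\begin{proof}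
The associated primes of $M[u]$ are the primes $\mathfrak p[u]$ with $\mathfrak p\in\operatorname{Ass}M$, and $f\in\mathfrak p[u]$ if and only if $I\subset\mathfrak p$. By Lemma~\ref{lem:standard}(iii), $f$ is a nonzerodivisor on $M[u]$. As $\dim R_P(u)=\dim R_P\le n$ and $f\in P[u]$, we get $\dim L\le n-1$.

Let $S$ be the completion of $R_P$, and let $T$ be the completion of $R_P(u)$, which is also the completion of $S(u)$. The support of $\widehat L$ lies in $V(fT)$. By Lemma~\ref{lem:HL} it suffices to show: if $\mathfrak q\subset T$ is a prime with $f\in\mathfrak q$ and $\dim T/\mathfrak q=n-1$, then $\dim T/(\mathfrak q+IT)\ge1$.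

\emph{Passage to a component.} Let $\mathfrak p$ be a minimal prime of $S$ contained in the preimage of $\mathfrak q$. By Lemma~\ref{lem:standard}(iii), $IS\not\subset\mathfrak p$. So $f$ is nonzero in the domain $(S/\mathfrak p)(u)$, and by flatness it is a nonzerodivisor on the completion $T/\mathfrak pT$ of this domain. Since $\mathfrak pT+fT\subset\mathfrak q$,
\[
n-1\le\dim T/(\mathfrak pT+fT)=\dim S/\mathfrak p-1\le n-1 .
\]
Hence $\dim S/\mathfrak p=n$. Now we use the hypothesis $H^n_I(M)_P=0$: by Lemma~\ref{lem:HL} and Lemma~\ref{lem:standard}(i), it gives $\dim S/(\mathfrak p+IS)\ge1$.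

\emph{Passage to the normalization.} Let $D$ be the integral closure of $S/\mathfrak p$, a complete local normal domain of dimension $n$ by (C1). The ideal $ID$ is nonzero and proper. The map $\operatorname{Spec}D\to\operatorname{Spec}S/\mathfrak p$ is finite and surjective, hence so is $\operatorname{Spec}D/ID\to\operatorname{Spec}S/(\mathfrak p+IS)$, and $\dim D/ID=\dim S/(\mathfrak p+IS)\ge1$. So Lemma~\ref{lem:normal} applies to $D$, the images of the $a_i$, and the completion $T_D$ of $D(u)$.

By Lemma~\ref{lem:Bu}(iii), $D(u)=D\otimes_{S/\mathfrak p}(S/\mathfrak p)(u)$ is finite over $(S/\mathfrak p)(u)$, so $T_D=D\otimes_{S/\mathfrak p}T/\mathfrak pT$. Since $T/\mathfrak pT$ is flat over $S/\mathfrak p$, the finite map $T/\mathfrak pT\to T_D$ is injective. By lying over, there is a prime $\mathfrak q'\subset T_D$ over $\mathfrak q/\mathfrak pT$. Then $T/\mathfrak q\subset T_D/\mathfrak q'$ is finite, so $\dim T_D/\mathfrak q'=n-1$ and $\operatorname{ht}\mathfrak q'=1$ by (C1). As $\mathfrak q'$ contains the nonzero element $f$ of the domain $T_D$, it is a minimal prime of $fT_D$. Lemma~\ref{lem:normal} gives $\dim T_D/(\mathfrak q'+IT_D)\ge1$.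 This ring is finite over $T/(\mathfrak q+IT)$, so $\dim T/(\mathfrak q+IT)\ge1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:top}]
We use induction on $n$, for all rings at once. If $n=2$, then $H^j_I(M)_P=0$ for all $j\ge2$ by (L4) and the hypothesis, so $P$ lies outside the closed set $Z$ of Proposition~\ref{prop:Z}, and $H^2_I(M)$ vanishes near $P$.

Let $n\ge3$, assume the standard situation, and let $f\in R[u]$ be as in Lemma~\ref{lem:section}. The induction hypothesis applies to the ring $R[u]$, the ideal $IR[u]$, the module $M[u]/fM[u]$ and the prime $P[u]$. It yields $\sigma\in R[u]\setminus P[u]$ with $H^{n-1}_I(M[u]/fM[u])_\sigma=0$, and then $H^n_I(M[u])_\sigma=0$ by Lemma~\ref{lem:cut}(i). It remains to descend to $R$. Some coefficient $s$ of the polynomial $\sigma$ is not in $P$. For every prime $p\in D(s)$ we have $\sigma\notin p[u]$, so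
\[
H^n_I(M)_p\otimes_{R_p}R_p(u)=H^n_I(M[u])_{p[u]}=0 ,
\]
and $H^n_I(M)_p=0$ by faithful flatness. Hence $H^n_I(M)_s=0$.
\end{proof}

\section{Degree two in dimension three}\label{sec:two}

If $H^3_I(M)_P=0$ in Proposition~\ref{prop:two}, then $H^j_I(M)_P=0$ for all $j\ge2$ by (L4), and Proposition~\ref{prop:Z} applies. The remaining case is $H^3_I(M)_P\neq0$. Then $U_P$ is not affine, and $H^1_I(M/fM)_P$ need not vanish, so Lemma~\ref{lem:cut}(i) need not apply. We use part (ii) instead: we must show that the map $\Gamma(U,M)\to G:=\Gamma(U,M/fM)$, which is surjective at $P$, is surjective near $P$. This needs a finiteness property of $G$, and the following example shows which one to expect.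

\begin{example}\label{ex:two}
Let $M=R=k[x,y,z,w]/(yw,zw)$, $I=(x,y,z)$ and $P=(x,y,z,w)$. Since $(yw,zw)=(w)\cap(y,z)$, the scheme $\operatorname{Spec}R$ is the union of the threefold $X_1=V(w)$ and the plane $X_2=V(y,z)$, which meet along the $x$-axis. The set $V(I)$ is the $w$-axis. It meets $X_1$ only in the origin, and its complement in $X_2$ is the affine open set $x\neq0$. Consider $0\to K\to R\to A\to0$ with $A=R/wR=k[x,y,z]$ and $K=wR\cong k[x,w]$. We have $H^j_I(K)=H^j_{(x)}(k[x,w])=0$ for $j\ge2$, and $H^j_I(A)=H^j_{(x,y,z)}(A)$ is zero for $j\le2$ and nonzero for $j=3$. So $H^2_I(R)=0$ and $H^3_I(R)_P\ne0$.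

Take $f=x(x-w)\in I$, which lies in neither $(w)$ nor $(y,z)$ and so is a nonzerodivisor. On the $x$-axis it vanishes only at the origin, so $V(f)\cap U$ is the disjoint union of $Y_1=\operatorname{Spec}A/(x^2)$ minus the origin and $Y_2=\{y=z=0,\ x=w\ne0\}=\operatorname{Spec}k[x,x^{-1}]$. Since $y,z$ is a regular sequence on $A/(x^2)$, (L4) and (L5) give $\Gamma(Y_1,\mathcal O_{Y_1})=A/(x^2)$, and so
\[
G=A/(x^2)\oplus k[x,x^{-1}] .
\]
The first summand is finite over $R$ and the second is not; in particular $H^1_I(R/fR)\neq0$. But there is a function $\lambda\in\Gamma(U,R)$ equal to $w/x^2$ on $D(x)$ and to $0$ on $D(y)\cup D(z)$; these agree on overlaps as $yw=zw=0$. It is a section of $\widetilde K$. Its image in $G$ is $(0,x^{-1})$, and the image of $x\lambda$ is $(0,1)$. So $G$ is generated by $1=(1,1)$ as a module over $\Lambda=R[\lambda]\subset\Gamma(U,R)$, and this is a finite certificate for the surjectivity of $\Gamma(U,R)\to G$.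
\end{example}

We first show that such a finiteness property at $P$ suffices, in any dimension. Then we show that the completion of $R_P$ always has the shape seen in the example.

\subsection*{A criterion for spreading out}

\begin{lemma}\label{lem:spread}
Let $R$ be a noetherian ring, $I$ an ideal, $M$ a finitely generated $R$-module, $P$ a prime, $S$ the completion of $R_P$, and $f\in I$ a nonzerodivisor on $M$. Put $\mathcal O=\Gamma(U,R)$ and $G=\Gamma(U,M/fM)$. Suppose that $H^2_I(M)_P=0$ and that $\widehat G=G_P\otimes_{R_P}S$ is a finitely generated module over a finitely generated $S$-subalgebra $\widehat\Lambda$ of $\widehat{\mathcal O}=\mathcal O_P\otimes_{R_P}S$. Then $H^2_I(M)$ vanishes near $P$.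
\end{lemma}

\begin{proof}
\emph{Descent from $S$ to $R_P$.} Each generator of $\widehat\Lambda$ is a finite sum of elements $\lambda\otimes\sigma$ with $\lambda\in\mathcal O_P$ and $\sigma\in S$. Multiplying the finitely many $\lambda$ that occur by units of $R_P$, we may assume that they are images of $\lambda_1,\dots,\lambda_k\in\mathcal O$. Let $\Lambda\subset\mathcal O$ be the $R$-subalgebra generated by the $\lambda_i$; it is noetherian. By flatness $\Lambda_P\otimes S\subset\widehat{\mathcal O}$, and this subring contains $\widehat\Lambda$. So $\widehat G$ is finitely generated over $\Lambda_P\otimes S$, and, decomposing generators into sums of tensors, we may take generators of the form $g\otimes1$ with $g\in G_P$. If $G''\subset G_P$ is the $\Lambda_P$-submodule generated by these $g$, then $(G_P/G'')\otimes S=0$, so $G''=G_P$ by faithful flatness.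

\emph{A finite submodule in the image.} Let $\pi\colon\Gamma(U,M)\to G$ be the natural map; it is $\mathcal O$-linear. By Lemma~\ref{lem:cut}(ii), $\pi_P$ is surjective. So, again up to units of $R_P$, there are finitely many $m_i\in\Gamma(U,M)$ such that the $\pi(m_i)$ generate $G_P$ over $\Lambda_P$. Add to the list of the $m_i$ the images in $\Gamma(U,M)$ of finitely many generators of $M$, and let $G'=\sum_i\Lambda\pi(m_i)\subset G$. Then $G'_P=G_P$, and $G'$ lies in the image of $\pi$, because $\pi$ is $\Lambda$-linear. This is the reason for taking $\Lambda$ inside the ring of functions on all of $U$.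

\emph{The quotient $G/G'$.} This module vanishes at $P$ but need not be finitely generated over $\Lambda$. It is, however, a first local cohomology module of a finite $\Lambda$-module. For $a\in I$ we have $G_a=(M/fM)_a$ by (L5), and $G'$ contains the image of $M$, so $G'_a=G_a$. Applying this to generators of $I$ shows that $G/G'$ is $I$-torsion. By (L5), $H^0_I(G)=H^1_I(G)=0$. The long exact sequence of $0\to G'\to G\to G/G'\to0$ gives a $\Lambda$-linear isomorphism
\[
G/G'=H^0_{I\Lambda}(G/G')\cong H^1_{I\Lambda}(G') .
\]
By Lemma~\ref{lem:H1} over $\Lambda$, the set $\operatorname{Ass}_\Lambda(G/G')$ is finite. For each $\mathfrak Q$ in it, $\Lambda/\mathfrak Q$ embeds into $G/G'$; as $(G/G')_P=0$, also $(\Lambda/\mathfrak Q)_P=0$, so $\mathfrak Q$ contains the image of an element of $R\setminus P$. Let $s\in R\setminus P$ be the product of such elements, one for each $\mathfrak Q$. Then $(G/G')_s$ has no associated prime over $\Lambda_s$, so it is zero. Thus $G_s=G'_s$ lies in the image of $\pi_s$, and $H^2_I(M)_s=0$ by Lemma~\ref{lem:cut}(ii).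
\end{proof}

\subsection*{Two consequences of local duality}
Let $(A,\mathfrak n)$ be a regular local ring of dimension $e$, and let $(-)^\vee=\operatorname{Hom}_A(-,E)$ with $E$ an injective hull of $A/\mathfrak n$. The functor $(-)^\vee$ preserves finite length, and $X^\vee=0$ only if $X=0$. Local duality states that $H^i_{\mathfrak n}(L)\cong\operatorname{Ext}_A^{e-i}(L,A)^\vee$ for finitely generated $L$. Moreover $\operatorname{Ext}^j_A(L,A)=0$ for $j>e$. By the Cohen structure theorem, every complete local ring is a quotient of a complete regular local ring.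

\begin{lemma}\label{lem:duality}
Let $(S,\mathfrak m)$ be a complete local ring and $L$ a finitely generated $S$-module.
\begin{enumerate}
\item[(i)] If no $Q\in\operatorname{Ass}L$ has $\dim S/Q=1$, then $H^1_{\mathfrak m}(L)$ has finite length.
\item[(ii)] If $H^2_{\mathfrak m}(L)=0$, then $H^1_{QS_Q}(L_Q)=0$ for all primes $Q$ with $\dim S/Q=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $S$ as a quotient of a complete regular local ring $A$ of dimension $e$, and let $K^i=\operatorname{Ext}_A^{e-i}(L,A)$, so that $H^i_{\mathfrak m}(L)\cong(K^i)^\vee$. Let $Q$ be a prime of $S$, viewed also as a prime of $A$, and $c=\dim S/Q$. By (C1), $A_Q$ is regular of dimension $e-c$, and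
\[
(K^i)_Q=\operatorname{Ext}_{A_Q}^{(e-c)-(i-c)}(L_Q,A_Q).
\]
This is zero if $i<c$. If $i\ge c$, local duality over $A_Q$ shows that it is zero if and only if $H^{i-c}_{QS_Q}(L_Q)=0$. For (i), take $i=1$: we get $(K^1)_Q=0$ for $c\ge2$, and also for $c=1$, since $Q\notin\operatorname{Ass}L$ means $H^0_{QS_Q}(L_Q)=0$. The support of $K^1$ lies in $\operatorname{Spec}S$, so it lies in $\{\mathfrak m\}$, and $K^1$ has finite length. For (ii), take $i=2$ and $c=1$: the hypothesis gives $K^2=0$.
\end{proof}

\subsection*{The two parts of the completed local ring}
From now on we are in the standard situation with $\dim R_P\le3$, $H^2_I(M)_P=0$ and $H^3_I(M)_P\neq0$. Let $(S,\mathfrak m)$ and $N$ be as in Lemma~\ref{lem:standard}, so that $\dim S\le3$ and $H^2_I(N)=0$, and put $\widehat U=\operatorname{Spec}S\setminus V(IS)$. The components of $\operatorname{Spec}S$ responsible for $H^3_I(N)\ne0$ are identified by Lemma~\ref{lem:HL}: let $\mathfrak B$ be the set of primes $\mathfrak p\subset S$ with $\dim S/\mathfrak p=3$ and $\dim S/(\mathfrak p+IS)=0$. It is nonempty, and it is finite because it consists of minimal primes of $S$.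 We separate these components from the rest:
\[
K=\ker\Big(N\to\bigoplus_{\mathfrak p\in\mathfrak B}N_{\mathfrak p}\Big),\qquad N_1=N/K,\qquad X_1=\bigcup_{\mathfrak p\in\mathfrak B}V(\mathfrak p),\qquad X_2=\operatorname{Supp}K .
\]

\begin{lemma}\label{lem:structure}
With this notation:
\begin{enumerate}
\item[(i)] $\operatorname{Ass}N_1=\mathfrak B$, $\operatorname{Supp}N_1=X_1$, $X_1\cup X_2=\operatorname{Spec}S$, and $X_1\cap V(IS)=\{\mathfrak m\}$;
\item[(ii)] if $Q\in X_1$ and $\dim S/Q=1$, then $\operatorname{depth}(N_1)_Q\ge2$;
\item[(iii)] $H^j_I(X)=0$ for all $j\ge2$ and all finitely generated $S$-modules $X$ with $\operatorname{Supp}X\subset X_2$, and the scheme $W=\operatorname{Spec}(S/\operatorname{ann}K)\setminus V(I)$, whose underlying set is $X_2\cap\widehat U$, is affine;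
\item[(iv)] $X_1\cap X_2\setminus\{\mathfrak m\}$ is a finite set $\{Q_1,\dots,Q_t\}$, and no $Q_i$ contains $IS$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\mathfrak p\in\mathfrak B$. The associated primes of the $S$-module $N_{\mathfrak p}$ are the associated primes of $N$ contained in the minimal prime $\mathfrak p$, so $\operatorname{Ass}_SN_{\mathfrak p}=\{\mathfrak p\}$. As $N_1$ embeds into $\bigoplus N_{\mathfrak p}$, we get $\operatorname{Ass}N_1\subset\mathfrak B$. The map $N\to N_{\mathfrak p}$ becomes an isomorphism after localizing at $\mathfrak p$, so $K_{\mathfrak p}=0$ and $(N_1)_{\mathfrak p}=N_{\mathfrak p}\ne0$. Hence $\operatorname{Ass}N_1=\mathfrak B$, $\operatorname{Supp}N_1=X_1$, and $X_2\cap\mathfrak B=\emptyset$. Further $\operatorname{Spec}S=\operatorname{Supp}N=X_1\cup X_2$. The last claim is the definition of $\mathfrak B$. It implies $H^j_I(N_1)=H^j_{\mathfrak m}(N_1)$ by (L2).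

(ii) Since $X_2\cap\mathfrak B=\emptyset$, Lemma~\ref{lem:HL} gives $H^3_I(X)=0$ for every finitely generated $X$ with support in $X_2$. In the exact sequence
\[
H^1_{\mathfrak m}(N_1)\to H^2_I(K)\to H^2_I(N)\to H^2_{\mathfrak m}(N_1)\to H^3_I(K)
\]
the third and fifth terms vanish. So $H^2_{\mathfrak m}(N_1)=0$, and $H^2_I(K)$ is a quotient of $H^1_{\mathfrak m}(N_1)$. For $Q$ as in (ii), $H^0_{QS_Q}((N_1)_Q)=0$ because $Q\notin\mathfrak B=\operatorname{Ass}N_1$, and $H^1_{QS_Q}((N_1)_Q)=0$ by Lemma~\ref{lem:duality}(ii). Now use (L4).

(iii) If $K=0$ there is nothing to prove. Let $K\neq0$ and $S_K=S/\operatorname{ann}K$. On $S_K$-modules, $H^3_I$ vanishes by the first sentence of the proof of (ii) and (L3), and $H^j_I$ vanishes for $j>3$ by (L4). By Lemma~\ref{lem:duality}(i) and $\operatorname{Ass}N_1=\mathfrak B$, the module $H^1_{\mathfrak m}(N_1)$ has finite length, hence so does $H^2_I(K)$. Lemma~\ref{lem:full}, applied to the ring $S_K$, the module $K$ and $c=2$, shows that $H^2_I$ vanishes on all $S_K$-modules. So $W$ is affine by Lemma~\ref{lem:serre}. The modules $S/\mathfrak q$ with $\mathfrak q\in X_2$ are $S_K$-modules,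 so the first claim follows from (L3).

(iv) Let $Q\in X_1\cap X_2$ and $c=\dim S/Q$. As $V(Q)\subset X_1$ meets $V(IS)$ only in $\mathfrak m$, we have $H^c_I(S/Q)=H^c_{\mathfrak m}(S/Q)\ne0$. By (iii), $c\le1$. So the closed set $X_1\cap X_2$ has dimension at most one, and its points other than $\mathfrak m$ are among its finitely many minimal primes. They lie in $X_1\setminus\{\mathfrak m\}$, so they do not contain $IS$ by (i).
\end{proof}

The bound $\dim R_P\le3$ enters here: once the components in $\mathfrak B$ are removed, degree two is the highest degree in which $H^j_I$ can be nonzero, so Lemma~\ref{lem:full} applies to it. In dimension four a component can be of neither kind. For $S=k[[x,y,z,t]]$ and $I=(x,y,z)$, the set $V(I)$ is a curve, and its complement is not affine because $H^3_I(S)\ne0$, by faithfully flat base change from $k[[x,y,z]]$.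

\subsection*{Finiteness of the sections of $M/fM$}
Let $q_i\subset R$ be the preimage of $Q_i$. Neither the $q_i$ nor the associated primes of $M$ contain $I$, by Lemma~\ref{lem:structure}(iv) and Lemma~\ref{lem:standard}(iii). By prime avoidance there is $f\in I$ outside all these primes. Then $f$ is a nonzerodivisor on $M$, $N$ and $S$, and $V(f)\cap X_1\cap X_2\subset\{\mathfrak m\}$. The last property makes the hypersurface $V(f)$ fall apart on $\widehat U$, as in Example~\ref{ex:two}; there the element $xw+y$, which vanishes on the $x$-axis, would not have done this.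

\begin{proof}[Proof of Proposition~\ref{prop:two}]
By the reductions made, it suffices to verify the hypothesis of Lemma~\ref{lem:spread} for this $f$. By (L5),
\[
\widehat G=\Gamma(\widehat U,N/fN),\qquad\widehat{\mathcal O}=\Gamma(\widehat U,S).
\]
Let $Y$ be the open subscheme $\widehat U\cap\operatorname{Spec}S/fS$ of $\operatorname{Spec}S/fS$. Since $\operatorname{Spec}S=X_1\cup X_2$ and $\mathfrak m\notin\widehat U$, the space $Y$ is the disjoint union of the closed subsets
\[
Y_1=V(f)\cap X_1\cap\widehat U=(V(f)\cap X_1)\setminus\{\mathfrak m\},\qquad Y_2=V(f)\cap X_2\cap\widehat U ,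
\]
which we regard as open and closed subschemes of $Y$. Accordingly, the sheaf $(N/fN)^\sim|_{\widehat U}$ is a direct sum $\mathcal E_1\oplus\mathcal E_2$ of coherent $\mathcal O_{\widehat U}$-modules with $\mathcal E_i$ supported on $Y_i$, and $\widehat G=\widehat G_1\oplus\widehat G_2$ as $\widehat{\mathcal O}$-modules, where $\widehat G_i=\Gamma(\widehat U,\mathcal E_i)$. Points $Q\in Y_1$ are not in $X_2$, so $K_Q=0$ and $N_Q=(N_1)_Q$. Points $Q\in Y_2$ are not in $X_1$, so $(N_1)_Q=0$.

\emph{Step 1: $\widehat G_1$ is a finitely generated $S$-module.} We compare $\widehat G_1$ with the finitely generated module $L$, the image of $N/fN\to\widehat G\to\widehat G_1$. On $\widehat U$ the sheaf of $\widehat G_1$ is $\mathcal E_1$ by (L5), and $(N/fN)^\sim|_{\widehat U}\to\mathcal E_1$ is the projection, which is surjective. So $\widetilde L|_{\widehat U}=\mathcal E_1$, and $L\to\Gamma(\widehat U,L)=\widehat G_1$ is the inclusion. By (L5), $H^0_I(L)=0$ and $\widehat G_1/L\cong H^1_I(L)$. Hence the associated primes of $L$ lie in $\widehat U$, so in $\operatorname{Supp}\mathcal E_1\subset Y_1$, and therefore $\operatorname{Supp}L$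 lies in the closed set $V(f)\cap X_1$. By Lemma~\ref{lem:structure}(i) and (L2), $H^1_I(L)=H^1_{\mathfrak m}(L)$. Let $Q\in\operatorname{Supp}L$ with $\dim S/Q=1$. Then $Q\in Y_1$ and $L_Q=(N/fN)_Q=(N_1)_Q/f(N_1)_Q$. As $f\in Q$ is a nonzerodivisor on $N_Q=(N_1)_Q$, Lemma~\ref{lem:structure}(ii) gives $\operatorname{depth}L_Q\ge1$, so $Q\notin\operatorname{Ass}L$. By Lemma~\ref{lem:duality}(i), $H^1_{\mathfrak m}(L)$ has finite length. So $\widehat G_1$ is an extension of two finitely generated $S$-modules.

\emph{Step 2: $\widehat G_2$ is finite over the finitely generated $S$-algebra $B=\Gamma(Y_2,\mathcal O_{Y_2})$.} The set $Y_2$ is closed in the affine scheme $W$ of Lemma~\ref{lem:structure}(iii), and $(Y_2)_{\mathrm{red}}$ is this closed set with its reduced structure, hence affine. A noetherian scheme whose reduction is affine is itself affine \cite[Ex.~III.3.1]{Ha}. So $Y_2=\operatorname{Spec}B$. As an open subscheme of $\operatorname{Spec}S/fS$ it is of finite type over $S$, so $B$ is a finitely generated $S$-algebra. The sheaf $\mathcal E_2$ is a coherent $\mathcal O_{Y_2}$-module, so $\widehat G_2=\Gamma(Y_2,\mathcal E_2)$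 is a finitely generated $B$-module, on which $\widehat{\mathcal O}$ acts through the restriction map $\rho\colon\widehat{\mathcal O}\to B$.

\emph{Step 3: $\rho$ is surjective.} Functions on $Y_2$ have to be extended to $\widehat U$. The obstruction to extending functions from $Y$ lies in $H^1(\widehat U,S)=H^2_I(S)$, about which the hypothesis says nothing. We therefore extend them as sections of an ideal supported on $X_2$, where Lemma~\ref{lem:structure}(iii) is available. Let $\mathfrak d=\operatorname{ann}_SN_1$. If $Q\notin X_2$, then $(N_1)_Q=N_Q$ is faithful over $S_Q$, so $\mathfrak d_Q=0$. Thus $\operatorname{Supp}\mathfrak d\subset X_2$ and $H^1(\widehat U,\mathfrak d)=H^2_I(\mathfrak d)=0$. Since $f$ is a nonzerodivisor on $\mathfrak d\subset S$, the sequence $0\to\mathfrak d\xrightarrow{f}\mathfrak d\to\mathfrak d/f\mathfrak d\to0$ is exact, and so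
\[
\Gamma(\widehat U,\mathfrak d)\to\Gamma(\widehat U,\mathfrak d/f\mathfrak d)
\]
is surjective. The sheaf of the $S/fS$-module $\mathfrak d/f\mathfrak d$ vanishes on $Y_1$, which is disjoint from $X_2$. At $Q\in Y_2$ we have $(N_1)_Q=0$, so $\mathfrak d_Q=S_Q$, and the natural map $\mathfrak d/f\mathfrak d\to S/fS$ is an isomorphism at $Q$. Hence this map identifies $\Gamma(\widehat U,\mathfrak d/f\mathfrak d)$ with $B$, and the displayed surjection is the restriction of $\rho$ to $\Gamma(\widehat U,\mathfrak d)\subset\widehat{\mathcal O}$.

\emph{Conclusion.} Choose finitely many elements of $\widehat{\mathcal O}$ whose images under $\rho$ generate the $S$-algebra $B$, and let $\widehat\Lambda\subset\widehat{\mathcal O}$ be the $S$-subalgebra that they generate. Then $\rho(\widehat\Lambda)=B$, so $\widehat G_2$ is a finitely generated $\widehat\Lambda$-module by Step 2. The $\widehat\Lambda$-module $\widehat G_1$ is finitely generated by Step 1. Hence $\widehat G$ is finitely generated over $\widehat\Lambda$, and Lemma~\ref{lem:spread} shows that $H^2_I(M)$ vanishes near $P$.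
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM}
Bhargav Bhatt and Linquan Ma, \emph{Local cohomology modules with nonclosed support}, arXiv:2607.28096 (2026).

\bibitem{Ha}
Hartshorne, \emph{Algebraic Geometry}.

\end{thebibliography}
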